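# Periodic points of commuting Frobenius lifts on proper schemes over a ring of integers

Throughout, $K$ is a number field, $\mathcal O_K$ its ring of integers, and $P$ the set of maximal ideals of $\mathcal O_K$. For $\mathfrak p\in P$ put $k(\mathfrak p)=\mathcal O_K/\mathfrak p$ and $N(\mathfrak p)=\#k(\mathfrak p)$. Let $\mathrm{Id}_P$ be the monoid of nonzero ideals of $\mathcal O_K$; it is freely generated by $P$. Fix an algebraic closure $\overline K$ with ring of integers $\overline{\mathcal O}$, and let $G_K=\mathrm{Gal}(\overline K/K)$. For an $\mathcal O_K$-scheme $X$, $X_{\mathfrak p}$ is the fibre at $\mathfrak p$, $X_K$ is the generic fibre, and $X(\overline K)$ is the set of $\mathcal O_K$-morphisms $\operatorname{Spec}\overline K\to X$.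

## 1. Schemes with commuting Frobenius lifts

**Definition 1.** A $\Lambda_{\mathcal O_K,P}$-scheme, or $\Lambda$-scheme for short, is a scheme $X$, flat and of finite type over $\mathcal O_K$, with pairwise commuting $\mathcal O_K$-endomorphisms $\psi_{\mathfrak p}:X\to X$ ($\mathfrak p\in P$), such that $\psi_{\mathfrak p}$ restricts on $X_{\mathfrak p}$ to the $N(\mathfrak p)$-th power Frobenius. On local sections this says $\psi_{\mathfrak p}^*(a)\equiv a^{N(\mathfrak p)}\bmod\mathfrak p$. For $\mathfrak a=\prod\mathfrak p^{n_{\mathfrak p}}$ put $\psi_{\mathfrak a}=\prod\psi_{\mathfrak p}^{n_{\mathfrak p}}$, so that $\psi_{\mathfrak a}\psi_{\mathfrak b}=\psi_{\mathfrak a\mathfrak b}$ and $\psi_{(1)}=\mathrm{id}$.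

Only the behavior of $\psi_{\mathfrak p}$ on the single fibre $X_{\mathfrak p}$ is prescribed. On that fibre $\psi_{\mathfrak p}$ fixes every point of the topological space.

**Example 1.** Let $K=\mathbb Q$ and $X=\mathbb P^1_{\mathbb Z}$ with $\psi_p(t)=t^p$. These maps commute, and $f(t^p)\equiv f(t)^p\bmod p$ for $f\in\mathbb Z[t]$; the same holds in the coordinate $1/t$. So $X$ is a proper $\Lambda$-scheme.

**Example 2.** The same rule makes $\operatorname{Spec}\mathbb Z[t]/(t^3-t)$ a $\Lambda$-scheme, finite over $\mathbb Z$. The map $t\mapsto t^p$ is well defined because every $a$ with $a^3=a$ satisfies $(a^p)^3=a^p$. For odd $p$ we have $\psi_p=\mathrm{id}$, while $\psi_2(t)=t^2$.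

**Example 3.** The scheme $\operatorname{Spec}\mathbb Z[i]$ carries no $\Lambda$-structure. Indeed $\psi_2^*(i)=\pm i$ would have to be congruent to $i^2=-1$ modulo $2\mathbb Z[i]$, and $\pm i+1\notin 2\mathbb Z[i]$. If we remove the fibre at $2$ the obstruction disappears: $\operatorname{Spec}\mathbb Z[i,\tfrac12]$, with $\psi_2=\mathrm{id}$ and $\psi_p^*(i)=i^p$ for odd $p$, is a $\Lambda$-scheme. The condition at $2$ is empty, and $\psi_p^*(a+bi)=a+bi^p\equiv(a+bi)^p \bmod p$. It is not proper over $\mathbb Z$.

## 2. The narrow class group and Frobenius elements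

**Definition 2.** An element $x\in K^\times$ is totally positive if it is positive at every real place. Let $\mathfrak r$ be the product of all real places of $K$, a modulus with trivial finite part. For $\mathfrak a,\mathfrak b\in\mathrm{Id}_P$ write $\mathfrak a\sim_{\mathfrak r}\mathfrak b$ if $\mathfrak b=x\mathfrak a$ for some totally positive $x\in K^\times$. The classes of fractional ideals modulo principal ideals with a totally positive generator form the narrow class group $Cl^+$, which is finite.

Every class in $Cl^+$ contains an integral ideal, since positive integers are totally positive and can be used to clear denominators. So $\mathrm{Id}_P\to Cl^+$ is surjective.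

**Definition 3.** The narrow Hilbert class field $H^+$ is the maximal abelian extension of $K$ inside $\overline K$ unramified at all finite primes. By class field theory the Artin map is an isomorphism $Cl^+\cong\mathrm{Gal}(H^+/K)$, sending $[\mathfrak q]$ to the Frobenius at $\mathfrak q$ (see Neukirch, *Algebraic Number Theory*, VI.7).

**Example 4.** For $K=\mathbb Q$ every ideal has a positive generator, so $Cl^+=1$, $H^+=\mathbb Q$, and any two elements of $\mathrm{Id}_P$ are equivalent.

**Example 5.** Let $K=\mathbb Q(\sqrt3)$. The Minkowski bound is $\tfrac12\sqrt{12}<2$, so every ideal is principal. No unit has norm $-1$, since $a^2-3b^2=-1$ is impossible modulo $3$. Hence $(x)$ has a totally positive generator exactly when the norm of $x$ is positive (replace $x$ by $-x$ if necessary), and $Cl^+$ has order $2$, generated by the class of $(1+\sqrt3)$, where $1+\sqrt3$ has norm $-2$. The field $K(i)=K(\sqrt{-3})$ is unramified over $K$ outside $2$ (seen from $i$) and outside $3$ (seen from $\sqrt{-3}$), hence at all finite primes. So $H^+=K(i)=\mathbb Q(\zeta_{12})$.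

Let $\mathfrak Q$ be a maximal ideal of $\overline{\mathcal O}$ above $\mathfrak q\in P$. The inertia group $I_{\mathfrak Q}$ consists of the $\sigma\in G_K$ with $\sigma a\equiv a\bmod\mathfrak Q$ for all $a\in\overline{\mathcal O}$. A Frobenius element at $\mathfrak Q$ is a $\sigma\in G_K$ with $\sigma a\equiv a^{N(\mathfrak q)}\bmod\mathfrak Q$ for all $a\in\overline{\mathcal O}$; such elements exist. We use Chebotarev's theorem in this form: given a finite Galois extension $M/K$ in $\overline K$ and $\sigma\in G_K$, there are a prime $\mathfrak q$ unramified in $M$, a prime $\mathfrak Q\mid\mathfrak q$, and a Frobenius element at $\mathfrak Q$ with the same restriction to $M$ as $\sigma$.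

## 3. The periodic locus and the theorems

**Definition 4.** Let $X$ be a separated $\Lambda$-scheme. The $\mathfrak r$-periodic locus $X(\mathfrak r)$ is the closed subscheme of $X$ that is the intersection, over all pairs $\mathfrak a\sim_{\mathfrak r}\mathfrak b$ in $\mathrm{Id}_P$, of the equalizers of $\psi_{\mathfrak a}$ and $\psi_{\mathfrak b}$.

The equalizers are closed because $X$ is separated. By construction, a morphism $f:Y\to X$ factors through $X(\mathfrak r)$ if and only if $\psi_{\mathfrak a}f=\psi_{\mathfrak b}f$ whenever $\mathfrak a\sim_{\mathfrak r}\mathfrak b$.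

**Example 6.** For $K=\mathbb Q$ the locus $X(\mathfrak r)$ is where all $\psi_p$ are the identity. For $\mathbb P^1_{\mathbb Z}$ as in Example 1, the equations on $\operatorname{Spec}\mathbb Z[t]$ are $t^a=t$ for all $a\ge1$. All of them follow from $t^2=t$, and $\mathbb Z[t]/(t^2-t)\cong\mathbb Z\times\mathbb Z$. With the other chart, $X(\mathfrak r)$ is the disjoint union of the three sections $0,1,\infty$. In Example 2 we get $\operatorname{Spec}\mathbb Z[t]/(t^3-t,t^2-t)=\operatorname{Spec}\mathbb Z[t]/(t^2-t)$, the two sections $0$ and $1$.

**Example 7.** For $X=\operatorname{Spec}\mathbb Z[i,\tfrac12]$ as in Example 3, $\psi_3$ sends $i$ to $-i$ and $(3)\sim_{\mathfrak r}(1)$. The ideal of the equalizer of $\psi_3$ and $\mathrm{id}$ contains $i-(-i)=2i$, a unit. So $X(\mathfrak r)=\emptyset$.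

So the periodic locus of a nonempty $\Lambda$-scheme can be empty when a fibre is missing. Suppose now that $X$ is proper over $\mathcal O_K$ and nonempty. Must $X(\mathfrak r)$ be nonempty? This is a conjecture stated in James Borger, Bart de Smit, "Explicit class field theory and the algebraic geometry of $\Lambda$-rings", arXiv:1809.02295 (2018); the case $K=\mathbb Q$ is known (Borger). The answer is yes.

**Theorem A.** If $X$ is a nonempty proper $\Lambda$-scheme, then $X(\mathfrak r)\ne\emptyset$.

For a product $\mathfrak r'$ of some of the real places, define $\sim_{\mathfrak r'}$, the class group $Cl(\mathfrak r')$ and $X(\mathfrak r')$ as above, requiring positivity only at the places in $\mathfrak r'$.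

**Theorem B.** Let $X$ be a separated $\Lambda$-scheme.

1. $X(\mathfrak r)$ is stable under all $\psi_{\mathfrak q}$ and is étale over $\mathcal O_K$.
2. Let $X$ be proper. Then $X(\mathfrak r)$ is finite étale over $\mathcal O_K$. On $X(\mathfrak r)(\overline K)$, $\psi_{\mathfrak a}$ acts through the class of $\mathfrak a$ in $Cl^+$, and $G_K$ acts through $\mathrm{Gal}(H^+/K)\cong Cl^+$ by the same action. Hence $X(\mathfrak r)\cong\coprod_i\operatorname{Spec}\mathcal O_{L_i}$ with $K\subseteq L_i\subseteq H^+$.
3. Let $X$ be proper. For every closed point $x\in X$ there is $\mathfrak b\in\mathrm{Id}_P$ with $\psi_{\mathfrak b}(x)\in X(\mathfrak r)$. So every nonempty closed subset of $X$ stable under all $\psi_{\mathfrak q}$ meets $X(\mathfrak r)$. If $X\neq\emptyset$, then $X(\mathfrak r)(\mathcal O_{H^+})\ne\emptyset$. In particular, if $Cl^+=1$, there is a point of $X(\mathcal O_K)$ fixed by all $\psi_{\mathfrak q}$.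
4. Every finite $Cl^+$-set is $X(\mathfrak r)(\overline K)$ for some finite étale $\Lambda$-scheme $X$ with $X=X(\mathfrak r)$. For a product $\mathfrak r'$ of some of the real places, $X(\mathfrak r')\ne\emptyset$ for all nonempty proper $X$ if and only if $Cl^+\to Cl(\mathfrak r')$ is an isomorphism. Properness cannot be dropped: for $K=\mathbb Q$ and $X=\operatorname{Spec}\mathbb Z[i,\tfrac12]$ with $\psi_2=\mathrm{id}$ and $\psi_p$ the Frobenius element of $p$ for $p$ odd, $X(\mathfrak r)=\emptyset$.

The properness statement in (4) is Example 7, since the Frobenius element of an odd $p$ in $\mathrm{Gal}(\mathbb Q(i)/\mathbb Q)$ sends $i$ to $i^p$. Everything else is proved in Sections 5 to 9.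

## 4. Colliding roots of unity on the projective line

A sensible plan is to start with a closed point $x$ in some fibre $X_{\mathfrak p}$. Its residue field $k(x)$ is finite, so $\psi_{\mathfrak p}^n$, with $n=[k(x):k(\mathfrak p)]$, fixes $x$ not only as a point but as a map $\operatorname{Spec}k(x)\to X$. One could hope to stay in the fibre, since the set of points with values in a given finite field is finite and all $\psi_{\mathfrak q}$ act on it. But a fibre by itself contains too little information. Take $K=\mathbb Q$ and two copies of $\operatorname{Spec}\mathbb F_p$, with $\psi_q$ the swap for one prime $q\ne p$ and all other $\psi_\ell$ the identity. These maps commute and $\psi_p$ is the Frobenius, yet $\psi_q$ fixes nothing although $(q)\sim_{\mathfrak r}(1)$. The congruence that governs $\psi_q$ lives on the fibre at $q$, so we need points that can be reduced modulo every prime, that is, points over $\overline K$.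

The next attempt is therefore to lift $x$ to characteristic zero, as a point fixed by $\psi_{\mathfrak p}^n$, and to consider the set $S\subseteq X(\overline K)$ of all points fixed by $\psi_{\mathfrak p}^n$. On $\mathbb P^1_{\mathbb Z}$ with $\mathfrak p=(p)$, the set $S$ consists of $0$, $\infty$ and the roots of unity of order dividing $p^n-1$; the lift of $x$ is its Teichmüller lift. The set $S$ is finite, stable under $G_K$, and stable under every $\psi_{\mathfrak q}$ by commutativity. One would like to say: modulo a prime above $\mathfrak q$, the map $\psi_{\mathfrak q}$ and a Frobenius element both become the $N(\mathfrak q)$-th power map, so they agree on $S$, and class field theory tells us when two products of Frobenius elements agree.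

Try $p=3$, $n=1$, so $S=\{0,1,-1,\infty\}$. All $\psi_q$ with $q$ odd are the identity on $S$, but $\psi_2$ sends $-1$ to $1$. So $-1\notin X(\mathfrak r)$, and $\psi_2$ is not even injective, so it is not the action of a Galois element. The argument breaks exactly where it infers equality from congruence: $1\equiv-1\bmod 2$. The closure of $\{0,1,-1\}$ in $\operatorname{Spec}\mathbb Z[t]$ is $\operatorname{Spec}\mathbb Z[t]/(t^3-t)$, and its fibre at $2$ is non-reduced because $t^3-t\equiv t(t-1)^2$.

For $p=7$, $n=1$ we get $S=\{0,\infty\}\cup\mu_6$. Here $1\equiv-1$ above $2$ and $\zeta_3\equiv1$ above $3$; moreover, $G_{\mathbb Q}$ acts on $S$ through $\mathrm{Gal}(\mathbb Q(\zeta_3)/\mathbb Q)$, which is ramified at $3$. So even the Galois action on $S$ is not of the type described by the narrow class group.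

In both cases the collisions disappear after applying one $\psi_{\mathfrak b}$. We have $\psi_2(\{0,1,-1,\infty\})=\{0,1,\infty\}$ and $\psi_6(\{0,\infty\}\cup\mu_6)=\{0,1,\infty\}$. In general we shall replace $S$ by an image $T=\psi_{\mathfrak b}(S)$ of the smallest possible size. Then every $\psi_{\mathfrak q}$ is bijective on $T$, and a short computation (Lemma 5) shows that bijectivity of $\psi_{\mathfrak q}$ rules out collisions modulo $\mathfrak q$. The agreement of $\psi_{\mathfrak q}$ with Frobenius, and the absence of ramification, then hold at all finite primes without exception.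

## 5. Contraction and Teichmüller lifts

Let $X$ be a separated $\Lambda$-scheme, $\mathfrak p\in P$, $n\ge1$, $\psi=\psi_{\mathfrak p}^n$, $Q=N(\mathfrak p)^n$, and let $\pi$ be a uniformizer of $\mathcal O_{K,\mathfrak p}$. On $X_{\mathfrak p}$ the map $\psi$ is the $Q$-power Frobenius, so it fixes every $x\in X_{\mathfrak p}$ and induces a local $\mathcal O_K$-homomorphism
$$\psi^*:\mathcal O_{X,x}\to\mathcal O_{X,x},\qquad \psi^*(a)\equiv a^Q\bmod\pi\mathcal O_{X,x}.\tag{1}$$

Let $O$ be a discrete valuation ring with maximal ideal $\mathfrak m$ that is an $\mathcal O_K$-algebra with $\mathfrak pO\subseteq\mathfrak m$. Then $\mathfrak m$ contracts to $\mathfrak p$, so $O$ is an $\mathcal O_{K,\mathfrak p}$-algebra and $\pi$ maps into $\mathfrak m$. Morphisms $\operatorname{Spec}O\to X$ over $\mathcal O_K$ sending the closed point to $x$ correspond to local $\mathcal O_K$-homomorphisms $u:\mathcal O_{X,x}\to O$. Composing the morphism with $\psi$ replaces $u$ by $u\psi^*$.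

The first lemma says that composition with $\psi$ contracts $\mathfrak m$-adic distances, so that a fixed point is determined by its reduction.

**Lemma 1.** Let $O$ be as above, $A=\mathcal O_{X,x}$ with $x\in X_{\mathfrak p}$, and let $u,v:A\to O$ be local $\mathcal O_K$-homomorphisms with $u\equiv v\bmod\mathfrak m^i$, $i\ge1$. Then $u\psi^*\equiv v\psi^*\bmod\mathfrak m^{i+1}$. Consequently, two $\mathcal O_K$-morphisms $y,z:\operatorname{Spec}O\to X$ with $\psi y=y$, $\psi z=z$ that have the same restriction to $\operatorname{Spec}O/\mathfrak m$ are equal.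

**Proof.** Let $a\in A$, and write $\psi^*(a)=a^Q+\pi b$ with $b\in A$ and $u(a)=v(a)+\delta$ with $\delta\in\mathfrak m^i$. Then
$$u(\psi^*a)-v(\psi^*a)=\big((v(a)+\delta)^Q-v(a)^Q\big)+\pi\big(u(b)-v(b)\big).$$
By the binomial theorem the first term lies in $Q\delta O+\delta^2O$. Here $Q\in\mathfrak p$ maps into $\mathfrak m$, so $Q\delta\in\mathfrak m^{i+1}$, and $\delta^2\in\mathfrak m^{2i}\subseteq\mathfrak m^{i+1}$. The second term lies in $\mathfrak m\cdot\mathfrak m^i$.

For the consequence, $y$ and $z$ send the closed point to the same point $x\in X_{\mathfrak p}$. They correspond to $u,v:\mathcal O_{X,x}\to O$ with $u\equiv v\bmod\mathfrak m$, $u\psi^*=u$ and $v\psi^*=v$. Applying the first part repeatedly gives $u\equiv v\bmod\mathfrak m^i$ for all $i$, and $\bigcap_i\mathfrak m^i=0$. $\square$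

The second lemma produces fixed points in characteristic zero. This is where flatness is used.

**Lemma 2.** Let $x\in X_{\mathfrak p}$ be a closed point and let $[k(x):k(\mathfrak p)]$ divide $n$. There are a complete discrete valuation ring $O\supseteq\mathcal O_K$ with $\mathfrak p\subseteq\mathfrak m$ and an $\mathcal O_K$-morphism $y:\operatorname{Spec}O\to X$ sending the closed point to $x$ with $\psi_{\mathfrak p}^n\circ y=y$.

**Proof.** **Step 1: some lift.** We first find any local homomorphism from $A=\mathcal O_{X,x}$ to a suitable $O$. Since $A$ is flat over $\mathcal O_{K,\mathfrak p}$, $\pi$ is a nonzerodivisor in $A$. In a noetherian ring the elements of minimal primes are zerodivisors, so $\pi$ lies in no minimal prime. Let $\mathfrak P$ be a minimal prime of $A$. Then $A/\mathfrak P$ is a noetherian local domain whose maximal ideal contains $\pi\ne0$, so it is not a field. Hence it is dominated by a discrete valuation ring of its fraction field (EGA II 7.1.7; Hartshorne, Ex. II.4.11). Let $O$ be the completion of that ring and $y_0:A\to O$ the resulting local homomorphism. In $O$ we have $\pi\in\mathfrak m$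 and $\pi\ne0$. Since $O$ is a domain, no power of $\pi$ vanishes in $O$, and $\mathcal O_{K,\mathfrak p}\to O$ is injective.

**Step 2: iteration.** We now make the lift fixed. Put $y_{j+1}=y_j\circ\psi^*$. By (1), $y_1(a)\equiv y_0(a)^Q\bmod\mathfrak m$. The class of $y_0(a)$ in $O/\mathfrak m$ lies in the image of $k(x)$. As $[k(x):k(\mathfrak p)]$ divides $n$, all elements of $k(x)$ satisfy $t^Q=t$. So $y_1\equiv y_0\bmod\mathfrak m$, and by Lemma 1 and induction
$$y_{j+1}\equiv y_j\bmod\mathfrak m^{j+1}.$$
Since $O$ is complete, $y(a)=\lim_j y_j(a)$ exists for each $a$, and $y$ is an $\mathcal O_K$-homomorphism with $y\equiv y_0\bmod\mathfrak m$; in particular $y$ is local. Finally $y(\psi^*a)=\lim_j y_j(\psi^*a)=\lim_j y_{j+1}(a)=y(a)$. The morphism $\operatorname{Spec}O\to\operatorname{Spec}A\to X$ defined by $y$ has the required properties. $\square$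

The third lemma says that there are only finitely many fixed points in characteristic zero. This is where properness first enters.

**Lemma 3.** Let $X$ be proper and let $F\subseteq X$ be the equalizer of $\psi_{\mathfrak p}^n$ and $\mathrm{id}$. Then $F(\overline K)$ is finite and $F_K$ is finite over $K$.

**Proof.** Let $S_0$ be a finite subset of $F(\overline K)$. Its points are defined over a finite extension $M\subseteq\overline K$ of $K$. Let $O$ be the localization of $\mathcal O_M$ at a maximal ideal above $\mathfrak p$. The scheme $F$ is closed in $X$, hence proper, so by the valuative criterion every $s\in S_0$ extends to a morphism $y_s:\operatorname{Spec}O\to F$. Since $\psi y_s=y_s$, Lemma 1 shows that $s\mapsto\bar y_s$, the restriction of $y_s$ to $\operatorname{Spec}O/\mathfrak m$, is injective.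

Let $u:\mathcal O_{X,x}\to O$ correspond to $y_s$. From $u\psi^*=u$ and (1) we get $u(a)^Q\equiv u(a)\bmod\mathfrak m$ for all $a$. So $\bar y_s$ has values in the subfield of elements of $O/\mathfrak m$ with $t^Q=t$. Embedding $O/\mathfrak m$ into an algebraic closure of $k(\mathfrak p)$, with $\mathbb F_Q$ the subfield of $Q$ elements there, we see that $\bar y_s$ is an element of $X_{\mathfrak p}(\mathbb F_Q)$. This set is finite because $X_{\mathfrak p}$ is of finite type. Hence $\#S_0\le\#X_{\mathfrak p}(\mathbb F_Q)$ for every finite $S_0\subseteq F(\overline K)$, and $F(\overline K)$ is finite.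

Each closed point of $F_K$ is the image of an element of $F(\overline K)$, so $F_K$ has finitely many closed points. A positive-dimensional affine scheme of finite type over $K$ maps finitely onto an affine space of positive dimension, which has infinitely many closed points. So $F_K$ has dimension $0$, and a zero-dimensional scheme of finite type over $K$ is finite over $K$. $\square$

On $\mathbb P^1_{\mathbb Z}$ with $p=3$, $n=1$ the bound in the proof is attained: $\{0,1,-1,\infty\}$ maps bijectively to $\mathbb P^1(\mathbb F_3)$.

## 6. Finite stable sets and their integral models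

Let $X$ be proper and let $T\subseteq X(\overline K)$ be a finite subset stable under $G_K$ and all $\psi_{\mathfrak q}$. The maps $\psi_{\mathfrak q}$ are defined over $\mathcal O_K$, so they commute with $G_K$ on $X(\overline K)$. We attach to $T$ a finite flat scheme inside $X$, so that $T$ can be reduced modulo every prime.

The points of $T$ lie over finitely many closed points of $X_K$. Let $T_K=\operatorname{Spec}E$ be this set with its reduced structure, a closed subscheme of $X_K$. Then $E$ is a product of finite extensions of $K$. As $G_K$ permutes transitively the $\overline K$-points above a closed point and $T$ is $G_K$-stable, $T=\operatorname{Hom}_K(E,\overline K)$, with $\sigma s=\sigma\circ s$. Let $\tilde{\mathcal O}_E$ be the maximal order of $E$, a product of rings of integers. By the valuative criterion, $\operatorname{Spec}E\to X$ extends over the local ring at each maximal ideal of $\tilde{\mathcal O}_E$, hence over an open neighborhood of it, since $X$ is of finite type. These extensions agree on overlaps, because they agree at the generic points and $X$ is separated. So we get $g:\operatorname{Spec}\tilde{\mathcal O}_E\to X$.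 Let $Z_T$ be its scheme-theoretic image, the smallest closed subscheme of $X$ through which $g$ factors.

**Example 8.** In $\mathbb P^1_{\mathbb Z}$, for $T=\{0,1,-1,\infty\}$ we have $\tilde{\mathcal O}_E=\mathbb Z^4$. The polynomials in $\mathbb Z[t]$ vanishing at $0,1,-1$ are the multiples of $t^3-t$, and the section $\infty$ is disjoint from the other three. So $Z_T$ is the disjoint union of $\operatorname{Spec}\mathbb Z[t]/(t^3-t)$ and $\operatorname{Spec}\mathbb Z$.

**Lemma 4.**
(a) $Z_T=\operatorname{Spec}C$ with $C\subseteq\tilde{\mathcal O}_E$ finite flat over $\mathcal O_K$ and $C\otimes K=E$.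
(b) $\psi_{\mathfrak q}$ restricts to $Z_T$, and $\psi_{\mathfrak q}^*(c)\equiv c^{N(\mathfrak q)}\bmod\mathfrak qC$ for $c\in C$.
(c) If $\psi_{\mathfrak a}=\psi_{\mathfrak b}$ on $T$, then $\psi_{\mathfrak a}=\psi_{\mathfrak b}$ on $Z_T$.

**Proof.** (a) The morphism $g$ is finite: it is its graph, a closed immersion because $X$ is separated, followed by the projection $\operatorname{Spec}\tilde{\mathcal O}_E\times_{\mathcal O_K}X\to X$, which is finite. So its image is closed and $\operatorname{Spec}\tilde{\mathcal O}_E\to Z_T$ is surjective. Hence $Z_T$ has finite fibres over $\mathcal O_K$. It is also proper over $\mathcal O_K$, being closed in $X$. Proper and quasi-finite implies finite, so $Z_T=\operatorname{Spec}C$ with $C$ finite over $\mathcal O_K$. By definition of the scheme-theoretic image, $C\to\tilde{\mathcal O}_E$ is injective. So $C$ is torsion-free, hence flat over $\mathcal O_K$. Scheme-theoretic images commute with the flat base change to $K$, and over $K$ the map is the closed immersion $T_K\to X_K$. So $(Z_T)_K=T_K$.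

(b) As $T_K$ is reduced and $T$ is $\psi_{\mathfrak q}$-stable, $\psi_{\mathfrak q}$ maps $T_K$ to itself. This gives an endomorphism of the $K$-algebra $E$, which preserves integral elements. Let $\alpha$ be the corresponding endomorphism of $\operatorname{Spec}\tilde{\mathcal O}_E$. The morphisms $\psi_{\mathfrak q}\circ g$ and $g\circ\alpha$ agree on $\operatorname{Spec}E$. Their equalizer is a closed subscheme of $\operatorname{Spec}\tilde{\mathcal O}_E$ containing $\operatorname{Spec}E$, hence everything, because $\tilde{\mathcal O}_E\subseteq E$. So $\psi_{\mathfrak q}g=g\alpha$ factors through $Z_T$. Thus $g$ factors through the closed subscheme $\psi_{\mathfrak q}^{-1}(Z_T)$, and $Z_T\subseteq\psi_{\mathfrak q}^{-1}(Z_T)$ by minimality of $Z_T$.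

For the congruence, let $j:(Z_T)_{\mathfrak q}\to X_{\mathfrak q}$ be the inclusion. The restriction $\psi'$ of $\psi_{\mathfrak q}$ to $(Z_T)_{\mathfrak q}$ satisfies $j\psi'=\mathrm{Frob}_{X_{\mathfrak q}}\,j=j\,\mathrm{Frob}_{(Z_T)_{\mathfrak q}}$, where $\mathrm{Frob}$ is the $N(\mathfrak q)$-power Frobenius. As $j$ is a monomorphism, $\psi'=\mathrm{Frob}_{(Z_T)_{\mathfrak q}}$.

(c) The ring $C$ is contained in $E$, and $E$ embeds into $\overline K^{\,T}$ by $e\mapsto(s(e))_{s\in T}$. On $\overline K$-points, $\psi_{\mathfrak a}s=s\circ\psi_{\mathfrak a}^*$. So if $\psi_{\mathfrak a}$ and $\psi_{\mathfrak b}$ agree on $T$, then $\psi_{\mathfrak a}^*=\psi_{\mathfrak b}^*$ on $C$. $\square$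

The next lemma turns bijectivity of $\psi_{\mathfrak q}$ into the absence of collisions modulo $\mathfrak q$, and then into a statement about Galois groups.

**Lemma 5.** In this situation let $\mathfrak q\in P$. If $C/\mathfrak qC$ is reduced, or if $\psi_{\mathfrak q}$ is bijective on $T$, then both hold. Moreover, for every prime $\mathfrak Q\mid\mathfrak q$ of $\overline{\mathcal O}$, the inertia group $I_{\mathfrak Q}$ acts trivially on $T$, and every Frobenius element $\sigma$ at $\mathfrak Q$ acts on $T$ as $\psi_{\mathfrak q}$.

**Proof.** **Step 1: bijective implies reduced.** If $\psi_{\mathfrak q}$ is bijective on the finite set $T$, then $\psi_{\mathfrak q}^m=\mathrm{id}$ on $T$ for some $m\ge1$, hence on $Z_T$ by Lemma 4(c). By Lemma 4(b), $c\equiv c^{N(\mathfrak q)^m}\bmod\mathfrak qC$ for all $c\in C$. Iterating, $c\equiv c^{N(\mathfrak q)^{mk}}$ for all $k$, so a nilpotent element of $C/\mathfrak qC$ is zero.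

From now on let $C/\mathfrak qC$ be reduced, and put $R=\mathcal O_{K,\mathfrak q}$ and $C'=C\otimes_{\mathcal O_K}R$.

**Step 2: distinct points have distinct reductions.** We show that if $s,t\in T$ agree modulo $\mathfrak Q$ as maps $C\to\overline{\mathcal O}$, then $s=t$. The finite $k(\mathfrak q)$-algebra $C/\mathfrak qC$ is reduced and $k(\mathfrak q)$ is perfect, so it is étale. Hence $\Omega_{C'/R}\otimes_Rk(\mathfrak q)=0$, and $\Omega_{C'/R}=0$ by Nakayama's lemma. (With flatness, $C'$ is finite étale over $R$.) Let $I$ be the kernel of the multiplication map $C'\otimes_RC'\to C'$. Then $I/I^2=\Omega_{C'/R}=0$, and $I$ is finitely generated, so $I$ is generated by an idempotent $e$. Now $s$ and $t$ define $s\otimes t:C'\otimes_RC'\to\overline{\mathcal O}_{\mathfrak Q}$. The element $\varepsilon=(s\otimes t)(e)$ is an idempotent in a domain, so it is $0$ or $1$. Since $s\equiv t\bmod\mathfrak Q$, the reduction of $s\otimes t$ factors through multiplication, so $\varepsilon\equiv0\bmod\mathfrak Q$ and therefore $\varepsilon=0$. So $s\otimes t$ kills $I$. In particular it kills $c\otimes1-1\otimes c$, and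 $s(c)=t(c)$ for all $c$.

**Step 3: Galois elements.** Let $\sigma\in I_{\mathfrak Q}$ and $s\in T$. Then $(\sigma s)(c)=\sigma(s(c))\equiv s(c)\bmod\mathfrak Q$, so $\sigma s=s$ by Step 2. Let $\sigma$ be a Frobenius element at $\mathfrak Q$. Then
$$(\sigma s)(c)=\sigma(s(c))\equiv s(c)^{N(\mathfrak q)}=s(c^{N(\mathfrak q)})\equiv s(\psi_{\mathfrak q}^*c)=(\psi_{\mathfrak q}s)(c)\bmod\mathfrak Q.$$
The second congruence holds because $c^{N(\mathfrak q)}-\psi_{\mathfrak q}^*c\in\mathfrak qC$ and $s(\mathfrak qC)\subseteq\mathfrak Q$. By Step 2, $\sigma s=\psi_{\mathfrak q}s$. In particular $\psi_{\mathfrak q}$ is bijective on $T$, because $\sigma$ is. $\square$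

## 7. Shrinking a periodic set until no points collide

We prove Theorem A and the first two assertions of Theorem B(3). Let $X$ be proper and let $x\in X$ be a closed point, which exists if $X\neq\emptyset$. As $X$ is of finite type over $\mathbb Z$, the field $k(x)$ is finite, so $x$ lies over some $\mathfrak p\in P$. Let $n=[k(x):k(\mathfrak p)]$, let $F$ be the equalizer of $\psi_{\mathfrak p}^n$ and $\mathrm{id}$, and let $S=F(\overline K)$.

**Step 1: $S$ is finite, stable and nonempty.** This gives a starting set in characteristic zero attached to $x$. Finiteness is Lemma 3. Stability under $G_K$ holds because $F$ is defined over $\mathcal O_K$. If $\psi_{\mathfrak p}^ns=s$, then $\psi_{\mathfrak p}^n\psi_{\mathfrak q}s=\psi_{\mathfrak q}\psi_{\mathfrak p}^ns=\psi_{\mathfrak q}s$, so $S$ is stable under every $\psi_{\mathfrak q}$. For nonemptiness take $y:\operatorname{Spec}O\to X$ from Lemma 2. Since $\psi_{\mathfrak p}^ny=y$, it factors through $F$. Choose an algebraic closure $\Omega$ of $\operatorname{Frac}(O)\supseteq K$ and a $K$-embedding $\overline K\subseteq\Omega$. Then $y$ gives a point $y_\Omega\in F_K(\Omega)$,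 and $F_K(\Omega)=F_K(\overline K)=S$ because $F_K$ is finite over $K$.

**Step 2: a smallest image.** We pass to a set on which all $\psi_{\mathfrak q}$ are bijective. Choose $\mathfrak b\in\mathrm{Id}_P$ such that $T=\psi_{\mathfrak b}(S)$ has the smallest possible number of elements. Then $T$ is nonempty, and it is $G_K$-stable because $\psi_{\mathfrak b}$ commutes with $G_K$. For every $\mathfrak q\in P$,
$$\psi_{\mathfrak q}(T)=\psi_{\mathfrak b}(\psi_{\mathfrak q}(S))\subseteq\psi_{\mathfrak b}(S)=T,\qquad \#\psi_{\mathfrak q}(T)=\#\psi_{\mathfrak q\mathfrak b}(S)\ge\#T.$$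
So $\psi_{\mathfrak q}(T)=T$, and every $\psi_{\mathfrak q}$ is bijective on the finite set $T$.

By Lemma 5 applied to $T$, for all $\mathfrak q\in P$ and $\mathfrak Q\mid\mathfrak q$, the group $I_{\mathfrak Q}$ acts trivially on $T$ and Frobenius elements at $\mathfrak Q$ act on $T$ as $\psi_{\mathfrak q}$.

**Step 3: class field theory.** We identify the Galois action and deduce periodicity. Let $G$ be the image of $G_K$ in the group of permutations of $T$, so $G=\mathrm{Gal}(L/K)$ with $L/K$ finite Galois. As all inertia groups act trivially, $L/K$ is unramified at all finite primes. By Chebotarev, every element of $G$ is the image of a Frobenius element at some $\mathfrak Q\mid\mathfrak q$, hence acts on $T$ as $\psi_{\mathfrak q}$. The $\psi_{\mathfrak q}$ commute, so $G$ is abelian. Thus $L\subseteq H^+$, and $\psi_{\mathfrak a}$ acts on $T$ as the Artin symbol of $\mathfrak a$ in $\mathrm{Gal}(L/K)$, that is, as the image of $[\mathfrak a]$ under $Cl^+\cong\mathrm{Gal}(H^+/K)\to\mathrm{Gal}(L/K)$. So $\psi_{\mathfrak a}=\psi_{\mathfrak a'}$ on $T$ whenever $\mathfrak a\sim_{\mathfrak r}\mathfrak a'$. By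 Lemma 4(c) the same equality holds on $Z_T$. Hence
$$\emptyset\ne Z_T\subseteq X(\mathfrak r).\tag{2}$$
This proves Theorem A.

**Step 4: attraction of $x$.** We show $\psi_{\mathfrak b}(x)\in X(\mathfrak r)$. We have $\psi_{\mathfrak b}(y_\Omega)\in\psi_{\mathfrak b}(S)=T$, so $\psi_{\mathfrak b}\circ y$ maps the generic point of $\operatorname{Spec}O$ into the closed subset $Z_T$. The preimage of $Z_T$ in $\operatorname{Spec}O$ is closed and contains the generic point, so it contains the closed point, which $y$ sends to $x$. Thus $\psi_{\mathfrak b}(x)\in Z_T\subseteq X(\mathfrak r)$. If $V\subseteq X$ is a nonempty closed subset stable under all $\psi_{\mathfrak q}$, take for $x$ a closed point of $V$, which is also closed in $X$. Then $\psi_{\mathfrak b}(x)\in V\cap X(\mathfrak r)$. $\square$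

**Remark.** One can choose $\mathfrak b$ with support in finitely many primes known from $S$. Let $C_S$ be the ring of Lemma 4 for $S$. It is an order in a finite étale $K$-algebra, so its discriminant is nonzero. If $\mathfrak q$ does not divide it, the trace form of $C_S/\mathfrak qC_S$ is nondegenerate, and since nilpotent elements lie in its radical, $C_S/\mathfrak qC_S$ is reduced. So the set $B$ of $\mathfrak q$ with $C_S/\mathfrak qC_S$ non-reduced is finite, and $\psi_{\mathfrak q}$ is bijective on $S$ for $\mathfrak q\notin B$ by Lemma 5. Put $\mathfrak c=\prod_{\mathfrak q\in B}\mathfrak q$. The decreasing sets $\psi_{\mathfrak c}^m(S)$ stabilize at some $T=\psi_{\mathfrak c}^m(S)$, on which $\psi_{\mathfrak c}$ is bijective. The commuting factors $\psi_{\mathfrak q}$, $\mathfrak q\in B$, of $\psi_{\mathfrak c}$ are then bijective on $T$, and the other $\psi_{\mathfrak q}$ are injective on $S$. For $S=\{0,1,-1,\infty\}$ this gives $B=\{(2)\}$ and $T=\{0,1,\infty\}$.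

## 8. The periodic locus is étale and splits over the narrow Hilbert class field

**Proof of Theorem B(1).** **Step 1: stability.** Let $i:X(\mathfrak r)\to X$ be the inclusion and $\mathfrak a\sim_{\mathfrak r}\mathfrak b$. Then
$$\psi_{\mathfrak a}\psi_{\mathfrak q}i=\psi_{\mathfrak q}\psi_{\mathfrak a}i=\psi_{\mathfrak q}\psi_{\mathfrak b}i=\psi_{\mathfrak b}\psi_{\mathfrak q}i,$$
so $\psi_{\mathfrak q}i$ factors through $X(\mathfrak r)$.

**Step 2: reduction to closed points.** The étale locus of $X(\mathfrak r)\to\operatorname{Spec}\mathcal O_K$ is open, and a nonempty closed subset of $X(\mathfrak r)$ contains a closed point. So it suffices to prove étaleness at each closed point $x$ of $X(\mathfrak r)$. Let $\mathfrak q\in P$ be the prime below $x$, $\pi$ a uniformizer of $R=\mathcal O_{K,\mathfrak q}$, $k'=k(x)$ and $A_r=\mathcal O_{X(\mathfrak r),x}$.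

**Step 3: unramified.** We show that $\pi$ generates the maximal ideal of $A_r$. Let $h$ be the order of $[\mathfrak q]$ in $Cl^+$. Then $\mathfrak q^h\sim_{\mathfrak r}(1)$, so $\psi_{\mathfrak q}^h=\mathrm{id}$ on $X(\mathfrak r)$. On $X(\mathfrak r)_{\mathfrak q}$ the map $\psi_{\mathfrak q}$ is the $N(\mathfrak q)$-power Frobenius, by the argument in the proof of Lemma 4(b). So all local sections of $\mathcal O_{X(\mathfrak r)_{\mathfrak q}}$ satisfy $t^{N(\mathfrak q)^h}=t$. An algebra with this property is reduced, and it is finite over $k(\mathfrak q)$ if it is finitely generated, since each generator is integral. So $X(\mathfrak r)_{\mathfrak q}$ is reduced and finite over the perfect field $k(\mathfrak q)$. Hence its local ring at $x$ is a field: $A_r/\pi A_r=k'$, a finite separable extension of $k(\mathfrak q)$.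

**Step 4: a lift of $x$ inside $X(\mathfrak r)$.** This will show that $X(\mathfrak r)$ has no component concentrated in the fibre at $\mathfrak q$. Let $n=[k':k(\mathfrak q)]$ and let $y:\operatorname{Spec}O\to X$ be as in Lemma 2 for $x\in X$, so $\psi_{\mathfrak q}^ny=y$. Let $\mathfrak a\sim_{\mathfrak r}\mathfrak b$. By commutativity, $\psi_{\mathfrak a}y$ and $\psi_{\mathfrak b}y$ are both fixed by $\psi_{\mathfrak q}^n$. The restriction of $y$ to $\operatorname{Spec}O/\mathfrak m$ factors through $\operatorname{Spec}k'\to X(\mathfrak r)$, so $\psi_{\mathfrak a}y$ and $\psi_{\mathfrak b}y$ have the same restriction to $\operatorname{Spec}O/\mathfrak m$. By Lemma 1, $\psi_{\mathfrak a}y=\psi_{\mathfrak b}y$. Hence $y$ factors through $X(\mathfrak r)$ and gives a local homomorphism $A_r\to O$. As $\pi$ is nonzero in the domain $O$, $\pi$ is not nilpotent in $A_r$.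

**Step 5: flat.** The ring $A_r$ is noetherian and local with maximal ideal $(\pi)$. By Krull's theorem $\bigcap_i(\pi^i)=0$, so every nonzero element of $A_r$ is a unit times a power of $\pi$. As $\pi$ is not nilpotent, products of nonzero elements are nonzero. So $A_r$ is a discrete valuation ring with uniformizer $\pi$. It is torsion-free over $R$, hence flat. Flat and unramified means étale at $x$. $\square$

**Proof of Theorem B(2).** **Step 1: structure of $X(\mathfrak r)$.** Let $X$ be proper. Then $X(\mathfrak r)$ is closed in $X$, hence proper over $\mathcal O_K$. It is also étale, hence quasi-finite. So it is finite étale: $X(\mathfrak r)=\operatorname{Spec}C$. By Step 5 above, all local rings of $C$ at maximal ideals are discrete valuation rings, so $C$ is a finite product of Dedekind domains. Each factor is finite and flat over $\mathcal O_K$ and integrally closed, so it is the ring of integers of a finite extension of $K$: $C\cong\prod_i\mathcal O_{L_i}$. Let $T=X(\mathfrak r)(\overline K)$, a finite set stable under $G_K$ and all $\psi_{\mathfrak q}$. In the notation of Section 6, $E=C\otimes K$,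 $\tilde{\mathcal O}_E=C$, and $g$ is the closed immersion $X(\mathfrak r)\to X$. So $X(\mathfrak r)=Z_T$.

**Step 2: the action of $Cl^+$.** By definition of $X(\mathfrak r)$, $\psi_{\mathfrak a}|_T$ depends only on $[\mathfrak a]\in Cl^+$. Since $\mathrm{Id}_P\to Cl^+$ is surjective and $\psi_{(1)}=\mathrm{id}$, this makes $T$ a $Cl^+$-set. In particular each $\psi_{\mathfrak q}$ is bijective on $T$, so by Lemma 5 Frobenius elements at $\mathfrak Q\mid\mathfrak q$ act on $T$ as $\psi_{\mathfrak q}$, that is, as $[\mathfrak q]$.

**Step 3: the two actions agree.** Let $\sigma\in G_K$, and let $M\supseteq H^+$ be a finite Galois extension of $K$ such that $G_K$ acts on $T$ through $\mathrm{Gal}(M/K)$. By Chebotarev, $\sigma|_M$ is the restriction of a Frobenius element at some $\mathfrak Q\mid\mathfrak q$ with $\mathfrak q$ unramified in $M$. So $\sigma$ acts on $T$ as $[\mathfrak q]$, and $\sigma|_{H^+}$ is the Artin symbol of $[\mathfrak q]$. Hence $\sigma$ acts on $T$ as the class corresponding to $\sigma|_{H^+}$ under $Cl^+\cong\mathrm{Gal}(H^+/K)$. In particular $\mathrm{Gal}(\overline K/H^+)$ fixes $T$ pointwise,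 so every $K$-embedding $L_i\to\overline K$ has image in $H^+$. $\square$

**Proof of the remaining assertions of Theorem B(3).** Let $X\ne\emptyset$ be proper. By Theorem A and part (2), some $\operatorname{Spec}\mathcal O_{L_i}$ occurs in $X(\mathfrak r)$. A $K$-embedding $L_i\subseteq H^+$ gives $\mathcal O_{L_i}\to\mathcal O_{H^+}$, hence a point of $X(\mathfrak r)(\mathcal O_{H^+})$. If $Cl^+=1$, then $H^+=K$, and $\psi_{\mathfrak q}=\mathrm{id}$ on $X(\mathfrak r)$ because $\mathfrak q\sim_{\mathfrak r}(1)$ for all $\mathfrak q$. So this is a point of $X(\mathcal O_K)$ fixed by all $\psi_{\mathfrak q}$. $\square$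

## 9. Every $Cl^+$-set occurs, and the real places are needed

**Proof of Theorem B(4).** **Step 1: construction from a $Cl^+$-set.** Let $T$ be a finite $Cl^+$-set, and let $G_K$ act on it via $G_K\to\mathrm{Gal}(H^+/K)\cong Cl^+$. Let $E=\mathrm{Map}_{G_K}(T,\overline K)$ be the $K$-algebra of equivariant maps, so that $T=\operatorname{Hom}_K(E,\overline K)$, with $t\in T$ corresponding to $s_t:e\mapsto e(t)$. We have $(\sigma s_t)(e)=\sigma(e(t))=e(\sigma t)=s_{\sigma t}(e)$, so this identification is equivariant. The algebra $E$ is a product of fields $L_i\subseteq H^+$, one for each orbit. Let $C=\prod_i\mathcal O_{L_i}$ be the integral closure of $\mathcal O_K$ in $E$. As the $L_i$ are unramified over $K$ at all finite primes, $C$ is finite étale over $\mathcal O_K$. Put $X=\operatorname{Spec}C$.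

Since $Cl^+$ is abelian, the action of $[\mathfrak q]$ on $T$ commutes with $G_K$. So $(\psi_{\mathfrak q}^*e)(t)=e([\mathfrak q]t)$ defines an endomorphism of $E$, which preserves $C$. The resulting endomorphisms $\psi_{\mathfrak q}$ of $X$ commute, and $\psi_{\mathfrak q}$ acts on $T=X(\overline K)$ as $[\mathfrak q]$.

**Step 2: the $\psi_{\mathfrak q}$ are Frobenius lifts.** Let $c\in C$ and $a=\psi_{\mathfrak q}^*c-c^{N(\mathfrak q)}$; we must show $a\in\mathfrak qC$. Let $\mathfrak Q\mid\mathfrak q$ be a prime of $\overline{\mathcal O}$ and $\sigma$ a Frobenius element at $\mathfrak Q$. By definition of the Artin map, $\sigma$ acts on $T$ as $[\mathfrak q]$. For every $s\in T$,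
$$s(\psi_{\mathfrak q}^*c)=([\mathfrak q]s)(c)=(\sigma s)(c)=\sigma(s(c))\equiv s(c)^{N(\mathfrak q)}=s(c^{N(\mathfrak q)})\bmod\mathfrak Q.$$
So $s(a)\in\mathfrak Q$ for all $s\in T$ and all $\mathfrak Q\mid\mathfrak q$. Write $a=(a_i)$ with $a_i\in\mathcal O_{L_i}$. Every prime of $\mathcal O_{L_i}$ above $\mathfrak q$ lies below some $\mathfrak Q$, so $a_i$ lies in all primes of $\mathcal O_{L_i}$ above $\mathfrak q$. As $L_i/K$ is unramified at $\mathfrak q$, the intersection of these primes is $\mathfrak q\mathcal O_{L_i}$. Hence $a\in\mathfrak qC$.

So $X$ is a finite étale $\Lambda$-scheme. The action of $\psi_{\mathfrak a}$ on $T$, and hence on $C\subseteq\overline K^{\,T}$, depends only on $[\mathfrak a]$. Therefore $X(\mathfrak r)=X$ and $X(\mathfrak r)(\overline K)=T$.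

**Step 3: which $\mathfrak r'$ suffice.** If $Cl^+\to Cl(\mathfrak r')$ is an isomorphism, then $\sim_{\mathfrak r'}$ and $\sim_{\mathfrak r}$ coincide, so $X(\mathfrak r')=X(\mathfrak r)$ and Theorem A applies.

Otherwise this surjective map has a nontrivial kernel. So there is $x\in K^\times$, positive at the places in $\mathfrak r'$, with $[(x)]\ne1$ in $Cl^+$. Multiplying $x$ by the square of a positive integer changes neither property, so we may assume $x\in\mathcal O_K$. Let $X$ be the $\Lambda$-scheme attached in Steps 1 and 2 to $T=Cl^+$ with the translation action. There is one orbit with trivial stabilizers in $\mathrm{Gal}(H^+/K)$, so $X=\operatorname{Spec}\mathcal O_{H^+}$. It is finite over $\mathcal O_K$, hence proper, and it is nonempty and connected. We have $(x)\sim_{\mathfrak r'}(1)$, while $\psi_{(x)}$ acts on $T$ as translation by $[(x)]\ne1$, so $\psi_{(x)}\neq\mathrm{id}$. The equalizer of $\psi_{(x)}$ and $\mathrm{id}$ is the preimage of the diagonal under $(\psi_{(x)},\mathrm{id}):X\to X\times_{\mathcal O_K}X$. As $X$ is finite étale over $\mathcal O_K$, the diagonal is open and closed,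 and so is the equalizer. It is not all of the connected scheme $X$, so it is empty. Hence $X(\mathfrak r')=\emptyset$.

**Step 4: properness.** For $X=\operatorname{Spec}\mathbb Z[i,\tfrac12]$ the claim was checked in Examples 3 and 7. $\square$

**Example 9.** Let $K=\mathbb Q(\sqrt3)$, as in Example 5, and $X=\operatorname{Spec}\mathbb Z[\zeta_{12}]$, the scheme attached to $T=Cl^+$. For $\mathfrak q=(x)$ the map $\psi_{\mathfrak q}$ is the identity if $x$ has positive norm, and the nontrivial automorphism of $\mathbb Q(\zeta_{12})$ over $K$, which is complex conjugation, if $x$ has negative norm. Consider $\mathfrak q=(1+\sqrt3)$, with residue field $\mathbb F_2$. Its class is nontrivial, so $\mathfrak q$ is inert in $\mathbb Q(\zeta_{12})$, and $\mathbb Z[\zeta_{12}]/\mathfrak q\mathbb Z[\zeta_{12}]=\mathbb F_4$ is generated by the image of $\omega=(-1+\sqrt{-3})/2$. Complex conjugation sends $\omega$ to $\omega^2$, as a lift of the squaring map must. Let $\mathfrak r'$ be a single real place or empty. Every principal ideal then has a generator that is positive at the places in $\mathfrak r'$, since we may change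 the sign of a generator. So $Cl(\mathfrak r')=1$ and $(1+\sqrt3)\sim_{\mathfrak r'}(1)$. The map $\psi_{\mathfrak q}$ would have to agree with $\mathrm{id}$ on $X(\mathfrak r')$, and by Step 3 this locus is empty. For $\mathfrak r$, the product of both real places, $X(\mathfrak r)=X$.
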